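\title{Two-isometric liftings of power bounded operators}

\begin{abstract}
We prove that every power bounded operator on a Hilbert space has a $2$-isometric lifting. The proof rests on a characterization: $T$ has a $2$-isometric lifting if and only if $\|Q(T)\|\le K\delta(Q)$ for all matrix polynomials $Q$ with $Q(0)=0$, where $\delta(Q)$ is the largest $H^2$ norm of a difference quotient $(Q(z)-Q(\zeta))/(z-\zeta)$ taken at a point $\zeta$ of the unit circle. We also find the exact power-growth threshold: the condition $\|T^n\|=O(n^\alpha)$ forces a $2$-isometric lifting if and only if $\alpha<1/4$.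
\end{abstract}

\section{Introduction}\label{sec:intro}

Hilbert spaces are complex, $\mathcal H\ne\{0\}$, and $\mathcal B(\mathcal H)$ is the algebra of bounded operators on $\mathcal H$. Let $\mathcal H$ be a closed subspace of $\mathcal K$, with orthogonal projection $P_{\mathcal H}$. An operator $S\in\mathcal B(\mathcal K)$ is a \emph{lifting} of $T\in\mathcal B(\mathcal H)$ if $TP_{\mathcal H}=P_{\mathcal H}S$; equivalently, $S^*\mathcal H\subset\mathcal H$ and $S^*|_{\mathcal H}=T^*$. Iterating gives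
\begin{equation}\label{eq:lift-powers}
T^nP_{\mathcal H}=P_{\mathcal H}S^n\qquad(n\ge0),
\end{equation}
so a lifting is in particular a \emph{dilation}, $T^n=P_{\mathcal H}S^n|_{\mathcal H}$ for $n\ge0$, and every upper bound for a polynomial in $S$ passes to $T$. One therefore looks for liftings in a class of operators that satisfy an algebraic identity.

For $m\ge1$, an operator $S$ is \emph{$m$-isometric} if $\sum_{j=0}^m(-1)^j\binom mj S^{*j}S^j=0$. Evaluating the quadratic form of this self-adjoint expression at $S^nx$ shows what the identity measures: the $m$-th differences of the sequence $\|S^nx\|^2$ vanish, so $\|S^nx\|^2$ is a polynomial in $n$ of degree at most $m-1$. For $m=2$ the identity is $S^{*2}S^2-2S^*S+I=0$, or equivalently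
\begin{equation}\label{eq:norm-form}
\|S^2x\|^2-2\|Sx\|^2+\|x\|^2=0\qquad(x\in\mathcal K).
\end{equation}
By \eqref{eq:norm-form}, isometries are $2$-isometries, and so are restrictions of $2$-isometries to invariant subspaces, their multiples by unimodular scalars, and their bounded direct sums. If $S$ is a $2$-isometry and $\Delta=S^*S-I$, then
\begin{equation}\label{eq:Delta}
S^*\Delta S=\Delta,\qquad S^{*m}S^m=I+m\Delta\quad(m\ge0),\qquad \Delta\ge0 .
\end{equation}
The first relation is the defining identity, the second follows from it by induction, and the third holds because $\|x\|^2+m\langle\Delta x,x\rangle=\|S^mx\|^2\ge0$ for all $m$. With \eqref{eq:lift-powers} this gives a necessary condition: if $T$ has a $2$-isometric lifting, then $\|T^n\|^2\le1+n\|\Delta\|$, so $\sup_n\|T^n\|^2/(n+1)<\infty$.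

For $m=1$ the lifting problem has a short answer. An operator with an isometric lifting is a contraction. Conversely, if $\|T\|\le1$ and $D=(I-T^*T)^{1/2}$, then $(h,x_1,x_2,\dots)\mapsto(Th,Dh,x_1,\dots)$ is an isometric lifting of $T$ on $\mathcal H\oplus\mathcal H\oplus\cdots$. For $m=2$ the norm of $T$ is no longer restricted.

\begin{example}\label{ex:nilpotent}
Let $t\ge1$ and let $T$ act on $\operatorname{span}\{e_0,e_1\}$ by $Te_0=te_1$, $Te_1=0$. Put $c=t^2-1$, and let $S$ be the weighted shift $Se_n=w_ne_{n+1}$ on $\ell^2$ with $w_n^2=(1+c(n+1))/(1+cn)$. Then $\|S^ke_n\|^2=(1+c(n+k))/(1+cn)$ is affine in $k$, and the vectors $S^ke_n$, $n\ge0$, are orthogonal, so \eqref{eq:norm-form} holds. Since $S^*e_0=0$ and $S^*e_1=te_0$, the $2$-isometry $S$ is a lifting of $T$. For $t>1$ this $T$ is similar to a contraction (rescale $e_1$) but has no isometric lifting.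
\end{example}

An operator $T$ is \emph{power bounded} if $\sup_{n\ge0}\|T^n\|<\infty$. The following facts are known, and we recall them only as background. Every power bounded operator has a $3$-isometric lifting, which can be chosen expansive and analytic, and it has an invertible $3$-isometric dilation. Every invertible $2$-isometry is unitary. Every concave operator, that is, every $T$ with $T^{*2}T^2-2T^*T+I\le0$, has a $2$-isometric lifting. The question of this paper is posed by Badea, M\"uller and Suciu in \cite{BMS}: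
\begin{quote}
\emph{Does every power bounded operator have a $2$-isometric lifting?}
\end{quote}
The facts above point in both directions. The powers of a $2$-isometry may grow like $n^{1/2}$, which leaves much room above a bounded sequence, and one may even guess that the necessary growth condition is sufficient. On the other hand, invertible dilations separate $m=2$ from $m=3$: an invertible $2$-isometric dilation is unitary and so exists only for contractions. The result on concave operators does not decide the question: for concave $T$ the nonnegative concave sequence $\|T^nx\|^2$ is nondecreasing, which excludes even the operator of Example~\ref{ex:nilpotent}.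

The answer is yes, but the growth that can be allowed is $n^{1/4}$ and not $n^{1/2}$. Put $m_n=\max_{0\le j\le n}\|T^j\|$.

\begin{theorem}\label{thm:growth}
If $\sum_{k\ge0}2^{-k/2}m_{2^k}^2<\infty$, then $T$ has a $2$-isometric lifting. In particular this holds if $T$ is power bounded, or more generally if $\|T^n\|=O(n^\alpha)$ for some $\alpha<1/4$. If $\sup_n\|T^n\|\le M$, the lifting $S$ can be chosen with $\|S\|^2\le2+48\cdot28^2M^4$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
There are an operator $T$ and a constant $C$ such that $\|T^n\|\le C(n+1)^{1/4}$ for all $n\ge0$ and $T$ has no $2$-isometric lifting. Hence the implication ``$\|T^n\|=O(n^\alpha)$ implies that $T$ has a $2$-isometric lifting'' holds exactly for $\alpha<1/4$. In particular, the necessary condition $\sup_n\|T^n\|^2/(n+1)<\infty$ is not sufficient.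
\end{theorem}

Both theorems come from a criterion in terms of matrix polynomials. Let $\mathbb T$ be the unit circle and $dm$ normalized Lebesgue measure on it. For a Hilbert space $\mathcal E$, let $H^2(\mathcal E)$ be the space of series $\sum_{n\ge0}z^nx_n$ with $x_n\in\mathcal E$ and squared norm $\sum_n\|x_n\|^2<\infty$, viewed as a subspace of $L^2(\mathbb T;\mathcal E)$; we write $H^2=H^2(\mathbb C)$ and $|a|$ for the norm of $a\in\mathbb C^r$. For $Q(z)=\sum_jA_jz^j$ in $M_r[z]$, the polynomials with coefficients $A_j\in M_r(\mathbb C)$, put $Q(T)=\sum_jA_j\otimes T^j$ on $\mathbb C^r\otimes\mathcal H$ and $\|Q\|_\infty=\sup_{\zeta\in\mathbb T}\|Q(\zeta)\|$. For $\zeta\in\mathbb T$ define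
\[
Q^{[\zeta]}(z)=\frac{Q(z)-Q(\zeta)}{z-\zeta},\qquad
\delta(Q)=\sup_{\zeta\in\mathbb T,\ |a|=1}\big\|Q^{[\zeta]}a\big\|_{H^2(\mathbb C^r)} .
\]

\begin{theorem}\label{thm:criterion}
An operator $T$ has a $2$-isometric lifting if and only if there is a constant $K$ such that
\begin{equation}\label{eq:criterion}
\|Q(T)\|\le K\delta(Q)\qquad\text{for all $r\ge1$ and all $Q\in M_r[z]$ with $Q(0)=0$.}
\end{equation}
In that case there is a $2$-isometric lifting $S$ with $\|S\|^2\le2+\max(32,48K^2)$. Consequently, having a $2$-isometric lifting is invariant under similarity.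
\end{theorem}

We make no attempt to optimize numerical constants, and several are rounded up generously. We do not claim that the summability condition in Theorem~\ref{thm:growth} is necessary among growth conditions finer than powers of $n$, such as $n^{1/4}$ times powers of $\log n$.

Section~\ref{sec:model} introduces a model $2$-isometry from which $\delta$ arises. Section~\ref{sec:sufficiency} proves that \eqref{eq:criterion} is sufficient, and Section~\ref{sec:dyadic} verifies \eqref{eq:criterion} under the hypothesis of Theorem~\ref{thm:growth}; these three sections answer the question. Section~\ref{sec:necessity} proves that \eqref{eq:criterion} is necessary, and Section~\ref{sec:example} builds the operator of Theorem~\ref{thm:sharp}.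

\section{The seminorm $\delta$ and a model $2$-isometry}\label{sec:model}

\subsection*{Tails}
For $Q=\sum_jA_jz^j$ and $m\ge1$ let $Q_{\ge m}=\sum_{j\ge m}A_jz^j$ be the $m$-th tail of $Q$. Since $z^j-\zeta^j=(z-\zeta)\sum_{m=1}^j\zeta^{j-m}z^{m-1}$, the coefficient of $z^{m-1}$ in $Q^{[\zeta]}$ is $\zeta^{-m}Q_{\ge m}(\zeta)$. Therefore
\begin{equation}\label{eq:tails}
\big\|Q^{[\zeta]}a\big\|^2=\sum_{m\ge1}\big|Q_{\ge m}(\zeta)a\big|^2\le\delta(Q)^2|a|^2\qquad(\zeta\in\mathbb T,\ a\in\mathbb C^r).
\end{equation}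
We use $\delta$ almost always in this form. The seminorm $\delta$ ignores the constant term, which is why \eqref{eq:criterion} requires $Q(0)=0$. The term $m=1$ in \eqref{eq:tails} is $|(Q(\zeta)-Q(0))a|^2$, so
\begin{equation}\label{eq:sup-delta}
\|Q-Q(0)\|_\infty\le\delta(Q).
\end{equation}
High frequencies are counted many times in \eqref{eq:tails}: $\delta(z^n)=n^{1/2}$. Thus \eqref{eq:criterion} for monomials reads $\|T^n\|\le Kn^{1/2}$, which is the necessary growth condition.

\subsection*{The model}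
For a $2$-isometry, each application of $S$ adds the same amount $\langle\Delta x,x\rangle$ to the squared norm. The simplest way to arrange this for multiplication by $z$ is to let the added amount depend on the value at $z=1$, which multiplication by $z$ does not change. For $c>0$ let
\[
\mathcal D_c=\{f=a+(z-1)g:\ a\in\mathbb C,\ g\in H^2\},\qquad \|f\|^2=\|f\|_{H^2}^2+c\|g\|_{H^2}^2 .
\]
The pair $(a,g)$ is determined by $f$, because $a/(1-z)=a\sum_nz^n$ lies in $H^2$ only if $a=0$; for a polynomial $f$ we have $a=f(1)$ and $g=f^{[1]}$. The space is complete: if $(f_n)$ is Cauchy, then $f_n$ and $g_n$ converge in $H^2$, hence so do the constants $a_n=f_n-(z-1)g_n$, and the limits satisfy $f=a+(z-1)g$.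

\begin{lemma}\label{lem:model}
The operator $S_cf=zf$ on $\mathcal D_c$ is a $2$-isometry, $\|S_c\|^2\le2+c$, and $S_c^j\ne0$ for all $j\ge0$.
\end{lemma}

\begin{proof}
We have $zf=a+(z-1)(a+zg)$ and $\|a+zg\|_{H^2}^2=|a|^2+\|g\|_{H^2}^2$. So $\|S_cf\|^2=\|f\|^2+c|a|^2$, and $S_cf$ has the same constant $a$ as $f$. Hence $\|S_c^nf\|^2=\|f\|^2+nc|a|^2$, which gives \eqref{eq:norm-form} and $S_c^j\ne0$. From $a=f(0)+g(0)$ and the Cauchy--Schwarz inequality, $|a|^2\le(1+\frac1c)(|f(0)|^2+c|g(0)|^2)\le(1+\frac1c)\|f\|^2$, so $\|S_c\|^2\le1+c(1+\frac1c)=2+c$.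
\end{proof}

The operator $S_c$ sees only the point $1$ of the circle, while $\delta$ involves every point. We therefore add all rotations:
\[
S_0=\bigoplus_{\zeta\in\mathbb T}\zeta S_c\quad\text{on}\quad\mathcal K_0=\bigoplus_{\zeta\in\mathbb T}\mathcal D_c .
\]
This is a $2$-isometry with $\|S_0\|^2\le2+c$; it depends on $c$.

Let $P\in M_r[z]$ and $\zeta\in\mathbb T$. The space $\mathbb C^r\otimes\mathcal D_c$ consists of the functions $f=a+(z-1)g$ with $a\in\mathbb C^r$ and $g\in H^2(\mathbb C^r)$, normed by the same formula, and $P(\zeta S_c)$ is multiplication by $P_\zeta(z)=P(\zeta z)$. Put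
\[
p_\zeta(z)=\frac{P_\zeta(z)-P(\zeta)}{z-1}=\sum_{m\ge1}P_{\ge m}(\zeta)z^{m-1},
\]
so that $\|p_\zeta a\|_{H^2}=\|P^{[\zeta]}a\|_{H^2}$ by \eqref{eq:tails}. Then
\begin{equation}\label{eq:mult}
P_\zeta f=P(\zeta)a+(z-1)\big(P_\zeta g+p_\zeta a\big).
\end{equation}
The term $p_\zeta a$ is the source of $\delta$. For $f=a$ constant, \eqref{eq:mult} gives $\|P(\zeta S_c)a\|^2\ge c\|p_\zeta a\|^2$, and so $\|P(S_0)\|\ge c^{1/2}\delta(P)$. If $T$ satisfies \eqref{eq:criterion} and $c\ge K^2$, it follows that $\|Q(T)\|\le\|Q(S_0)\|$ whenever $Q(0)=0$: the free parameter $c$ absorbs the constant $K$. This does not yet produce a dilation, for which $T$ must be compared with $S_0$ on all polynomials, constant terms included.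

\section{The criterion is sufficient}\label{sec:sufficiency}

\subsection*{From positivity to a lifting}
Write $\operatorname{Re}Y=\frac12(Y+Y^*)$. We recall two standard theorems. An \emph{operator system} in a unital $C^*$-algebra $\mathcal A$ is a linear subspace $\mathcal S$ that contains $I$ and is closed under adjoints. A linear map $\varphi:\mathcal S\to\mathcal B(\mathcal H)$ is \emph{completely positive} if, for every $r$, the entrywise map $\varphi_r$ sends positive elements of $M_r(\mathcal S)$ to positive operators on $\mathbb C^r\otimes\mathcal H$. \emph{Arveson's extension theorem} says that such a $\varphi$ extends to a completely positive map $\Phi:\mathcal A\to\mathcal B(\mathcal H)$. \emph{Stinespring's theorem} says that if $\Phi:\mathcal A\to\mathcal B(\mathcal H)$ is completely positive and $\Phi(I)=I$, then there are a Hilbert space $\mathcal K\supset\mathcal H$ and a unital $*$-homomorphism $\pi:\mathcal A\to\mathcal B(\mathcal K)$ with $\Phi(Y)=P_{\mathcal H}\pi(Y)|_{\mathcal H}$. A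 unital $*$-homomorphism is contractive and preserves the identity that defines a $2$-isometry.

\begin{lemma}\label{lem:cp}
Let $c>0$ and $T\in\mathcal B(\mathcal H)$. Suppose that for all $r$ and all $P\in M_r[z]$,
\begin{equation}\label{eq:positivity}
\operatorname{Re}P(S_0)\ge0\quad\Longrightarrow\quad\operatorname{Re}P(T)\ge0 .
\end{equation}
Then $T$ has a $2$-isometric lifting $S$ with $\|S\|^2\le2+c$.
\end{lemma}

\begin{proof}
On the operator system $\mathcal S=\{p(S_0)+q(S_0)^*:p,q\in\mathbb C[z]\}$ in $\mathcal B(\mathcal K_0)$ put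
\[
\varphi\big(p(S_0)+q(S_0)^*\big)=p(T)+q(T)^* .
\]
To see that $\varphi$ is well defined, let $p(S_0)+q(S_0)^*=0$ with $p=\sum p_jz^j$ and $q=\sum q_jz^j$. Then $\sum_jp_j\zeta^jS_c^j+\sum_j\overline{q_j}\,\zeta^{-j}S_c^{*j}=0$ for all $\zeta\in\mathbb T$. Comparing Fourier coefficients in $\zeta$ and using $S_c^j\ne0$, we get $p_j=q_j=0$ for $j\ge1$ and $p_0+\overline{q_0}=0$, so $p(T)+q(T)^*=0$. The map $\varphi$ is linear and unital.

An element of $M_r(\mathcal S)$ has the form $Y=P(S_0)+R(S_0)^*$ with $P,R\in M_r[z]$. If $Y\ge0$, then $Y=\frac12(Y+Y^*)=\operatorname{Re}(P+R)(S_0)$. Applying $\varphi_r$ to this second representation gives $\varphi_r(Y)=\operatorname{Re}(P+R)(T)$, which is positive by \eqref{eq:positivity}. So $\varphi$ is completely positive.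

By the theorems of Arveson and Stinespring there are $\mathcal K\supset\mathcal H$ and a unital $*$-homomorphism $\pi:\mathcal B(\mathcal K_0)\to\mathcal B(\mathcal K)$ with $T^n=\varphi(S_0^n)=P_{\mathcal H}S_1^n|_{\mathcal H}$ for $n\ge0$, where $S_1=\pi(S_0)$. The operator $S_1$ is a $2$-isometry with $\|S_1\|^2\le2+c$.

It remains to pass from a dilation to a lifting. Let $\mathcal M\supset\mathcal H$ be the closed span of the vectors $S_1^nh$ with $n\ge0$, $h\in\mathcal H$, and let $S=S_1|_{\mathcal M}$. The subspace $\mathcal M$ is invariant, so $S$ is a $2$-isometry. Moreover $P_{\mathcal H}S(S_1^nh)=T^{n+1}h=TP_{\mathcal H}(S_1^nh)$, and by linearity and continuity $P_{\mathcal H}S=TP_{\mathcal H}$ on $\mathcal M$.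
\end{proof}

\subsection*{Positivity on the model makes $\delta$ small}
Condition \eqref{eq:positivity} leaves no room for a constant, while \eqref{eq:criterion} contains $K$. The way out is to treat the constant term of $P$ exactly. Normalize $\operatorname{Re}P(0)=I$; then $\operatorname{Re}P(T)=I+\operatorname{Re}Q(T)$ with $Q=P-P(0)$, and it is enough to have $K\delta(Q)\le1$. So we need to know that $\operatorname{Re}P(S_0)\ge0$ forces $\delta(P)$ to be of order $c^{-1/2}$. The mechanism is visible in degree one.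

\begin{example}\label{ex:degree-one}
Let $c\ge1$ and $P=1+\lambda z$, so $\delta(P)=|\lambda|$, and suppose $\operatorname{Re}P(S_0)\ge0$. Choosing $\zeta$ with $\lambda\zeta=-|\lambda|$ gives $|\lambda|\operatorname{Re}\langle S_cf,f\rangle\le\|f\|^2$ for all $f\in\mathcal D_c$. Take $a=1$ and $g=\gamma=c^{-1/2}$, so $f=(1-\gamma)+\gamma z$. Then $\|f\|^2=(1-\gamma)^2+\gamma^2+c\gamma^2\le2$. Since $zf=1+(z-1)(1+\gamma z)$,
\[
\langle S_cf,f\rangle=(1-\gamma)\gamma+c\langle1+\gamma z,\gamma\rangle_{H^2}\ge c\gamma=c^{1/2}.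
\]
Hence $|\lambda|\le2c^{-1/2}$. Turning on $g$ of size $\gamma$ costs $c\gamma^2$ in the norm but produces a cross term of size $c\gamma$, and at $\gamma=c^{-1/2}$ the gain is $c^{1/2}$ at bounded cost.
\end{example}

In general the cost of $g$ is measured with the weight $\operatorname{Re}P$, whose size is not known in advance. It is bounded at the end, through \eqref{eq:sup-delta}, by the quantity $\delta(P)$ that is being estimated.

\begin{lemma}\label{lem:small}
Let $c\ge32$ and $P\in M_r[z]$ with $\operatorname{Re}P(0)=I$. If $\operatorname{Re}P(S_0)\ge0$, then $\delta(P)^2\le48/c$.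
\end{lemma}

\begin{proof}
Let $X=\operatorname{Re}P$ on $\mathbb T$ and $\mu=\max_{\mathbb T}\|X\|$. Then $\int X\,dm=\operatorname{Re}P(0)=I$, so $\mu\ge1$. Fix $\zeta$ and put $X_\zeta(z)=X(\zeta z)$. For $a\in\mathbb C^r$, a $\mathbb C^r$-valued polynomial $g$ and $f=a+(z-1)g$, formula \eqref{eq:mult} turns $\operatorname{Re}\langle P(\zeta S_c)f,f\rangle\ge0$ into
\begin{equation}\label{eq:form}
\int\langle X_\zeta f,f\rangle\,dm+c\int\langle X_\zeta g,g\rangle\,dm+c\operatorname{Re}\langle p_\zeta a,g\rangle_{H^2}\ge0 .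
\end{equation}

\emph{Step 1: $X\ge0$ on $\mathbb T$.} With $a=0$, \eqref{eq:form} says $\int\langle X_\zeta g,g\rangle(|z-1|^2+c)\,dm\ge0$. The integrand does not change when $g$ is replaced by $z^{-n}g$, so this holds for all trigonometric polynomials $g$, and by uniform approximation for all continuous $g$. If $\langle X_\zeta b,b\rangle$ were negative at a point for some $b\in\mathbb C^r$, it would be negative on an arc, and $g=ub$ with a continuous scalar $u\neq0$ supported in that arc would give a negative integral.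

\emph{Step 2: $\delta(P)^2\le16\mu/c$.} Since $X_\zeta\ge0$, we have $\langle X_\zeta(u+w),u+w\rangle\le2\langle X_\zeta u,u\rangle+2\langle X_\zeta w,w\rangle$ pointwise. With $\int X_\zeta\,dm=I$ and $|z-1|\le2$,
\[
\int\langle X_\zeta f,f\rangle\,dm\le2\int\langle X_\zeta a,a\rangle\,dm+2\int|z-1|^2\langle X_\zeta g,g\rangle\,dm\le2|a|^2+8\mu\|g\|^2 .
\]
It matters that the first term is $2|a|^2$ and not $2\mu|a|^2$; this is where the normalization is used. Now \eqref{eq:form} yields
\[
2|a|^2+(8+c)\mu\|g\|^2+c\operatorname{Re}\langle p_\zeta a,g\rangle\ge0 .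
\]
Take $g=-\frac{c}{2(8+c)\mu}\,p_\zeta a$. The last two terms add up to $-\frac{c^2}{4(8+c)\mu}\|p_\zeta a\|^2$, so
\[
\|p_\zeta a\|^2\le\frac{8(8+c)\mu}{c^2}|a|^2\le\frac{16\mu}{c}|a|^2,
\]
where we used $c\ge8$. Take the supremum over $\zeta$ and unit vectors $a$.

\emph{Step 3: $\mu<3$.} Since $X=I+\operatorname{Re}(P-P(0))$, inequality \eqref{eq:sup-delta} and Step 2 give $\mu\le1+4(\mu/c)^{1/2}\le1+\mu^{1/2}$. If $\mu\ge3$, then $\mu-\mu^{1/2}=\mu^{1/2}(\mu^{1/2}-1)\ge3-\sqrt3>1$, which is impossible. So $\delta(P)^2\le48/c$.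
\end{proof}

\begin{proposition}\label{prop:sufficient}
If $T$ satisfies \eqref{eq:criterion}, then $T$ has a $2$-isometric lifting $S$ with $\|S\|^2\le2+c$, where $c=\max(32,48K^2)$.
\end{proposition}

\begin{proof}
We verify \eqref{eq:positivity} for this $c$. Let $P\in M_r[z]$, $A_0=P(0)$, and $\operatorname{Re}P(S_0)\ge0$. Integrating $\operatorname{Re}P(\zeta S_c)\ge0$ over $\zeta\in\mathbb T$ kills all terms of degree at least one and gives $\operatorname{Re}A_0\ge0$. As $\operatorname{Re}A_0$ may be singular, let $\varepsilon>0$, $R=\operatorname{Re}A_0+\varepsilon I$ and $\tilde P=R^{-1/2}(P+\varepsilon I)R^{-1/2}$. Then $\operatorname{Re}\tilde P(0)=I$, and for any operator $Z$,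
\[
\operatorname{Re}\tilde P(Z)=(R^{-1/2}\otimes I)\big(\operatorname{Re}P(Z)+\varepsilon I\big)(R^{-1/2}\otimes I).
\]
With $Z=S_0$ this shows $\operatorname{Re}\tilde P(S_0)\ge0$. By \eqref{eq:criterion} and Lemma~\ref{lem:small}, $\tilde Q=\tilde P-\tilde P(0)$ satisfies $\|\tilde Q(T)\|\le K(48/c)^{1/2}\le1$. So $\operatorname{Re}\tilde P(T)=I+\operatorname{Re}\tilde Q(T)\ge0$, and the displayed identity with $Z=T$ gives $\operatorname{Re}P(T)+\varepsilon I\ge0$. Let $\varepsilon\to0$ and apply Lemma~\ref{lem:cp}.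
\end{proof}

\section{Dyadic blocks and the proof of Theorem~\ref{thm:growth}}\label{sec:dyadic}

We must bound $\|Q(T)\|$ by $\delta(Q)$ knowing only the norms of the powers of $T$. The idea is that the part of $Q$ at frequencies near $N$ has sup norm of order $N^{-1/2}\delta(Q)$, as it does for $z^N$, and that these gains are summable over $N=2^k$. For lacunary polynomials this is the whole proof.

\begin{example}\label{ex:lacunary}
Let $Q=\sum_{k\ge0}C_kz^{2^k}$ be a finite sum, fix $\zeta$, and put $V_k=\sum_{i\ge k}C_i\zeta^{2^i}$. For $k\ge1$ the tail $Q_{\ge m}(\zeta)$ equals $V_k$ for the $2^{k-1}$ values $2^{k-1}<m\le2^k$, and equals $V_{k+1}$ for the next $2^k$ values. So $2^{k-1}|V_ka|^2+2^k|V_{k+1}a|^2\le\delta(Q)^2|a|^2$ by \eqref{eq:tails}. Since $C_k\zeta^{2^k}=V_k-V_{k+1}$, Cauchy--Schwarz gives $\|C_k\|\le(2^{1-k}+2^{-k})^{1/2}\delta(Q)=\sqrt3\,2^{-k/2}\delta(Q)$. For $k=0$ the terms $m=1,2$ give $\|C_0\|\le\sqrt2\,\delta(Q)$. If $\|T^n\|\le M$ for all $n$, then $\|Q(T)\|\le\sum_k\|C_k\|M\le\sqrt3M\delta(Q)\sum_k2^{-k/2}$.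
\end{example}

For general $Q=\sum_{j\ge1}A_jz^j$ two things must be supplied: a way to cut $Q$ into blocks that keeps the gain $2^{-k/2}$, and a bound for $\|R(T)\|$ by $\|R\|_\infty$ when $R$ is a block with many terms.

\subsection*{The blocks}
For $k\ge0$ and $N=2^k$ let $\tau_k$ be the function that vanishes outside $(N/2,2N)$, equals $1$ at $N$, and is linear on $[N/2,N]$ and on $[N,2N]$. For $N\le j\le2N$ we have $\tau_k(j)=(2N-j)/N$ and $\tau_{k+1}(j)=(j-N)/N$, and all other $\tau_i(j)$ vanish. Hence $\sum_{k\ge0}\tau_k(j)=1$ for integers $j\ge1$, and $Q=\sum_kQ_k$, a finite sum, with $Q_k=\sum_j\tau_k(j)A_jz^j$.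

\begin{lemma}\label{lem:decay}
For $Q\in M_r[z]$ with $Q(0)=0$ and $k\ge0$, $\ \|Q_k\|_\infty\le\sqrt3\,2^{-k/2}\delta(Q)$.
\end{lemma}

\begin{proof}
Write $A_j\zeta^j=Q_{\ge j}(\zeta)-Q_{\ge j+1}(\zeta)$ and sum by parts. Since $\tau_k(0)=0$,
\[
Q_k(\zeta)a=\sum_{m\ge1}\big(\tau_k(m)-\tau_k(m-1)\big)Q_{\ge m}(\zeta)a .
\]
For $k\ge1$ the function $\tau_k$ makes $N/2$ steps of size $2/N$ and $N$ steps of size $1/N$, so $\sum_m|\tau_k(m)-\tau_k(m-1)|^2=2/N+1/N=3/N$. For $k=0$ the sum is $2\le3$. Apply Cauchy--Schwarz and \eqref{eq:tails}.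
\end{proof}

A sharp cutoff in place of $\tau_k$ would make two steps of size $1$, and the proof would give no decay in $k$.

\subsection*{The block estimate}
The tool is an elementary bound for Hankel matrices, which we use again in Section~\ref{sec:example}.

\begin{lemma}\label{lem:hankel}
Let $R=\sum_jR_jz^j\in M_r[z]$, let $I,J$ be finite sets of nonnegative integers, and let $\mathcal E$ be a Hilbert space. The block matrix $(R_{i+l}\otimes I_{\mathcal E})_{l\in J,\,i\in I}$ has norm at most $\|R\|_\infty$.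
\end{lemma}

\begin{proof}
Multiplication by $R$ on $L^2(\mathbb T;\mathbb C^r\otimes\mathcal E)$ has norm at most $\|R\|_\infty$. If $h=\sum_{i\in I}z^{-i}x_i$, the coefficient of $z^l$ in $Rh$ is $\sum_{i\in I}(R_{i+l}\otimes I)x_i$. So the matrix is a compression of multiplication by $R$.
\end{proof}

\begin{lemma}\label{lem:block}
Let $N=2^k$ and let $R=\sum_jR_jz^j\in M_r[z]$ with $R_j=0$ unless $N/2<j<2N$. Then $\|R(T)\|\le2m_{2N}^2\|R\|_\infty$.
\end{lemma}

\begin{proof}
Let $n=N/2$ if $k\ge1$ and $n=1$ if $k=0$. If $N/2<j<2N$ and $0\le i<n$, then $0\le j-i<2N$. So each $j$ with $R_j\ne0$ is a sum $i+l$ with $0\le i<n$, $0\le l<2N$ in exactly $n$ ways, and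
\[
R(T)=\frac1n\sum_{i<n}\ \sum_{l<2N}(I\otimes T^l)(R_{i+l}\otimes I)(I\otimes T^i).
\]
This is $1/n$ times the product of three operators: the row $(I\otimes T^l)_{l<2N}$, the Hankel matrix $(R_{i+l}\otimes I)$, and the column $(I\otimes T^i)_{i<n}$. The norm of a row or column is at most the square root of the sum of the squared norms of its entries. The three norms are thus at most $(2N)^{1/2}m_{2N}$, $\|R\|_\infty$ (by Lemma~\ref{lem:hankel}) and $n^{1/2}m_{2N}$. The product divided by $n$ is $(2N/n)^{1/2}m_{2N}^2\|R\|_\infty$, and $2N/n\le4$.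
\end{proof}

The averaging over $i$ is essential. The single factorization $i=0$ gives the bound $(2N)^{1/2}m_{2N}\|R\|_\infty$, and the factor $N^{1/2}$ cancels the gain of Lemma~\ref{lem:decay}. Averaging removes this factor at the price of a second factor $m_{2N}$. The exponent $1/4$ comes from the balance of $m_{2N}^2$ against $N^{-1/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Let $Q\in M_r[z]$ with $Q(0)=0$. By Lemmas~\ref{lem:block} and~\ref{lem:decay},
\[
\|Q(T)\|\le\sum_{k\ge0}\|Q_k(T)\|\le K\delta(Q),\qquad K=2\sqrt3\sum_{k\ge0}2^{-k/2}m_{2^{k+1}}^2=2\sqrt6\sum_{k\ge1}2^{-k/2}m_{2^k}^2 .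
\]
The hypothesis says that $K<\infty$, and Proposition~\ref{prop:sufficient} gives the lifting. If $\|T^n\|=O(n^\alpha)$ with $\alpha<1/4$, we may assume $\alpha\ge0$; then $m_{2^k}^2=O(2^{2\alpha k})$ and $\sum_k2^{-k/2}2^{2\alpha k}<\infty$. If $\|T^n\|\le M$ for all $n\ge0$, then $M\ge\|I\|=1$ and $K\le2\sqrt3M^2/(1-2^{-1/2})<28M^2$, so $\max(32,48K^2)\le48\cdot28^2M^4$.
\end{proof}

\section{The criterion is necessary}\label{sec:necessity}

We need an upper bound for $\|Q(S)\|$ for an arbitrary $2$-isometry $S$. In the model, \eqref{eq:mult} splits the action of $Q$ into multiplication by $Q$, controlled by $\|Q\|_\infty$, and the term $p_\zeta a$, controlled by $\delta(Q)$. A general $2$-isometry has the same structure, with the point $\zeta$ replaced by a unitary operator $U$. To see this we need a dense set of vectors that behave like polynomials, and this is what the following Wold-type decomposition provides.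

\begin{theorem}[Shimorin \cite{Shimorin}]\label{thm:shimorin}
Let $S\in\mathcal B(\mathcal K)$ satisfy $\|S^2x\|^2+\|x\|^2\le2\|Sx\|^2$ for all $x$. Then $\mathcal K=\mathcal K_u\oplus\mathcal K_a$, where both subspaces reduce $S$, the restriction $S|_{\mathcal K_u}$ is unitary, and $\mathcal K_a$ is the closed span of the subspaces $S^n\ker S^*$, $n\ge0$.
\end{theorem}

We also recall the functional calculus of a unitary $U$ on $\mathcal L$: the map $F\mapsto F(U)$ from continuous $M_r(\mathbb C)$-valued functions on $\mathbb T$ to $\mathcal B(\mathbb C^r\otimes\mathcal L)$, which sends $Az^j$ to $A\otimes U^j$ for $j\in\mathbb Z$, is a unital $*$-homomorphism. It is therefore contractive and order preserving.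

\begin{lemma}\label{lem:upper}
If $S\in\mathcal B(\mathcal K)$ is a $2$-isometry and $\Delta=S^*S-I$, then $\|Q(S)\|\le\|Q\|_\infty+\|\Delta\|^{1/2}\delta(Q)$ for every $Q=\sum_jA_jz^j\in M_r[z]$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:shimorin}, $Q(S)$ is the direct sum of its restrictions to $\mathbb C^r\otimes\mathcal K_u$ and $\mathbb C^r\otimes\mathcal K_a$. The first has norm at most $\|Q\|_\infty$. For the second it suffices to consider finite sums $x=\sum_nS^ne_n$ with $e_n\in\mathbb C^r\otimes\ker S^*$. Here and below $S,D,U$ stand also for $I\otimes S$, $I\otimes D$, $I\otimes U$, and $A_j$ for $A_j\otimes I$; thus $A_j$ commutes with $S$, $D$ and $U$.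

\emph{The unitary.} Let $D=\Delta^{1/2}$. By \eqref{eq:Delta}, $\|DSy\|=\|Dy\|$ for all $y$, so $Dy\mapsto DSy$ defines an isometry $V$ of the closure $\mathcal R$ of the range of $D$. Extend it to a unitary $U$ on a space $\mathcal L\supset\mathcal R$; for instance, let $\mathcal L=\mathcal R\oplus\mathcal R\oplus\cdots$ and
\[
U(y_0,y_1,y_2,y_3,\dots)=\big(Vy_0+(I-VV^*)y_1,\ \dots\big)
\]
is avoided by the simpler choice $\mathcal L=\mathcal R\oplus\mathcal R$, $U(y_0,y_1)=(Vy_0+(I-VV^*)y_1,\,V^*y_1)$, for which $U^*U=UU^*=I$ follows from $V^*V=I$. Then $DS^n=U^nD$ for $n\ge0$.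

\emph{The norm of $x$.} For $n\ge m$, \eqref{eq:Delta} gives
\[
\langle S^ne_n,S^me_m\rangle=\langle S^{n-m}e_n,e_m\rangle+m\langle DS^{n-m}e_n,De_m\rangle .
\]
The first term vanishes for $n>m$ because $S^*e_m=0$, and the second equals $m\langle y_n,y_m\rangle$ with $y_n=U^nDe_n$. Put $Y_m=\sum_{n\ge m}y_n$. Since $\min(n,n')$ is the number of $m\ge1$ with $m\le n$ and $m\le n'$,
\begin{equation}\label{eq:norm-x}
\|x\|^2=\sum_n\|e_n\|^2+\sum_{n,n'}\min(n,n')\langle y_n,y_{n'}\rangle=\sum_n\|e_n\|^2+\sum_{m\ge1}\|Y_m\|^2,\qquad Y_0=Dx .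
\end{equation}
This has the form of the norm of $\mathcal D_c$, with $f=\sum_nz^ne_n$, with $q=\sum_{m\ge1}z^mU^{-m}Y_m$ in the role of $g$, and with $Y_0$ in the role of $a$: indeed $\|x\|^2=\|f\|_{H^2}^2+\|q\|_{H^2}^2$.

\emph{The action of $Q(S)$.} We have $Q(S)x=\sum_kS^ke'_k$ with $e'_k=\sum_{j+n=k}A_je_n\in\mathbb C^r\otimes\ker S^*$, so \eqref{eq:norm-x} applies to $Q(S)x$, and $f'=\sum_kz^ke'_k=Qf$. For $m\ge1$ the corresponding tails are
\[
Y'_m=\sum_{j+n\ge m}A_jU^jy_n=\sum_{j<m}A_jU^jY_{m-j}+Q_{\ge m}(U)Y_0 .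
\]
After multiplication by $U^{-m}$ the first sum becomes $\sum_{j<m}A_jU^{-(m-j)}Y_{m-j}$, the coefficient of $z^m$ in $Qq$. So $q'=Qq+w$ with $w=\sum_{m\ge1}z^mU^{-m}Q_{\ge m}(U)Y_0$, which is the analogue of \eqref{eq:mult}. Let $\Gamma=\sum_{m\ge1}Q_{\ge m}^*Q_{\ge m}$ on $\mathbb T$. By \eqref{eq:tails}, $\Gamma(\zeta)\le\delta(Q)^2I$ for all $\zeta$, hence $\Gamma(U)\le\delta(Q)^2I$, and
\[
\|w\|^2=\langle\Gamma(U)Y_0,Y_0\rangle\le\delta(Q)^2\|Dx\|^2\le\delta(Q)^2\|\Delta\|\,\|x\|^2 .
\]
The triangle inequality for $(Qf,Qq+w)=(Qf,Qq)+(0,w)$ in the Hilbert space direct sum gives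
\[
\|Q(S)x\|\le\big(\|Qf\|^2+\|Qq\|^2\big)^{1/2}+\|w\|\le\|Q\|_\infty\|x\|+\|\Delta\|^{1/2}\delta(Q)\|x\| .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $S$ be a $2$-isometric lifting of $T$. By \eqref{eq:lift-powers}, $Q(T)(I\otimes P_{\mathcal H})=(I\otimes P_{\mathcal H})Q(S)$, so $\|Q(T)\|\le\|Q(S)\|$. If $Q(0)=0$, Lemma~\ref{lem:upper} and \eqref{eq:sup-delta} give \eqref{eq:criterion} with $K=1+\|\Delta\|^{1/2}$. The converse and the norm bound are Proposition~\ref{prop:sufficient}. If $L$ is invertible, then $Q(L^{-1}TL)=(I\otimes L^{-1})Q(T)(I\otimes L)$, so \eqref{eq:criterion} holds for $L^{-1}TL$ with the constant $\|L\|\|L^{-1}\|K$.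
\end{proof}

\section{An operator with growth $n^{1/4}$ and no lifting}\label{sec:example}

If $m_n$ is of order $n^{1/4}$, the proof of Theorem~\ref{thm:growth} bounds each $\|Q_k(T)\|$ by a constant times $\delta(Q)$, and the sum over $k$ diverges. To prove Theorem~\ref{thm:sharp} we build an operator for which every scale really contributes a constant and the contributions add up. At scale $N=2^k$ this needs a polynomial $\Phi_k$ with frequencies in $[N,2N)$, with $\delta(\Phi_k)$ bounded, and with $\|\Phi_k(T)\|$ of order one. We take $\Phi_k=N^{-1}\sum_{N\le j<2N}\varepsilon_jz^j$ with signs $\varepsilon_j=\pm1$, and we arrange a unit vector $\delta_0^k$ and a functional of norm at most one that takes the value $\varepsilon_j$ at $T^j\delta^k_0$; its value at $\Phi_k(T)\delta_0^k$ is then $1$. For $\delta(\Phi_k)$ to be bounded, the tails of $\sum\varepsilon_jz^j$ must be of size $N^{1/2}$ uniformly on the circle.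

\subsection*{Rudin--Shapiro signs}
Let $p_0=q_0=1$, $p_{s+1}=p_s+z^{2^s}q_s$ and $q_{s+1}=p_s-z^{2^s}q_s$. Both $p_s$ and $q_s$ have degree $2^s-1$ and coefficients $\pm1$. By the parallelogram law, $|p_s|^2+|q_s|^2=2^{s+1}$ on $\mathbb T$. Each $p_s$ is an initial segment of $p_{s+1}$, so the $p_s$ are initial segments of one series $\sum_{j\ge0}\varepsilon_jz^j$. An \emph{interval} is a finite set of consecutive nonnegative integers, and a \emph{dyadic interval} is one of the form $[m2^s,(m+1)2^s)$. Put $\psi_k(j)=\varepsilon_j$ for $2^k\le j<2^{k+1}$ and $\psi_k(j)=0$ otherwise.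

\begin{lemma}\label{lem:RS}
Let $C_0=10$. For every interval $I$ and $|z|=1$,
\begin{equation}\label{eq:RS}
\Big|\sum_{j\in I}\varepsilon_jz^j\Big|\le C_0|I|^{1/2}.
\end{equation}
For all intervals $I,J$ and all $k,n\ge0$, the matrix $(\psi_k(i+l+n))_{l\in J,\,i\in I}$ has norm at most $C_0(|I|^{1/2}+|J|^{1/2})$.
\end{lemma}

\begin{proof}
For $t\ge s$, the coefficient sequences of $p_t$ and $q_t$ are concatenations of blocks of length $2^s$, each equal to the coefficient sequence of $\pm p_s$ or $\pm q_s$. This follows by induction on $t$, since $p_{t+1}$ and $q_{t+1}$ are concatenations of $p_t$ and $\pm q_t$. So the sum over a dyadic interval of length $2^s$ has modulus at most $2^{(s+1)/2}$.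

The maximal dyadic intervals contained in $I$ are disjoint and cover $I$. At most two of them have a given length: if three did, the middle one and both its neighbors of that length would lie in $I$, and the middle one together with one neighbor would form a longer dyadic interval in $I$. Hence the left side of \eqref{eq:RS} is at most
\[
2\sum_{2^s\le|I|}2^{(s+1)/2}\le\frac{2\sqrt2}{1-2^{-1/2}}|I|^{1/2}\le10|I|^{1/2}.
\]

For the matrix, the numbers $i+l+n$ fill an interval of length less than $|I|+|J|$. Let $I'$ be its intersection with $[2^k,2^{k+1})$ and $R=\sum_{j\in I'}\varepsilon_jz^j$. The entries are the coefficients $R_{i+(l+n)}$, so by Lemma~\ref{lem:hankel} and \eqref{eq:RS} the norm is at most $C_0(|I|+|J|)^{1/2}\le C_0(|I|^{1/2}+|J|^{1/2})$.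
\end{proof}

\subsection*{The space}
Consider finitely supported families $v=(v_i^k)_{k\ge1,\,i\ge0}$ of complex numbers, with unit families $\delta_i^k$, and let $T$ be the shift $T\delta_i^k=\delta_{i+1}^k$. Put
\[
\beta_l^k(v)=\sum_i\psi_k(i+l)v_i^k,\qquad\tilde\beta_l(v)=\sum_{k:\,2^k>l}\beta_l^k(v)\qquad(l\ge0),
\]
\[
A(v)=\sum_{k,i}(i+1)^{1/2}|v_i^k|^2,\qquad B(v)=\sum_{l\ge0}(l+1)^{-1/2}|\tilde\beta_l(v)|^2,\qquad\|v\|^2=A(v)+B(v).
\]
The sum $B(v)$ is finite, since $\tilde\beta_l(v)=0$ once $l\ge2^k$ for all $k$ in the support of $v$. The norm comes from an inner product; let $\mathcal H$ be the completion.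

Each ingredient has a purpose. The weight in $A$ lets the shift grow like $n^{1/4}$. The functional we want is $\tilde\beta_0=\sum_k\beta_0^k$, which satisfies $\tilde\beta_0(T^j\delta_0^k)=\psi_k(j)$. With respect to $A^{1/2}$ alone, $\beta_0^k$ has squared norm $\sum_{N\le i<2N}(i+1)^{-1/2}\ge(N/2)^{1/2}$, so $|\tilde\beta_0|^2$ must be built into the norm. Then the translates $\beta_l^k=\beta_0^k\circ T^l$ must be controlled as well, and the permitted growth allows the weight $(l+1)^{-1/2}$. The two weights correspond to the two factors $m_{2N}$ in Lemma~\ref{lem:block}. The sum over $k$ is placed inside the modulus so that different scales add coherently. Finally, the cutoff $2^k>l$ keeps $\delta_0^k$ a unit vector; without it $B(\delta_0^k)$ would be $\sum_{N\le l<2N}(l+1)^{-1/2}$. The price is that the cutoff is not invariant under $T$, and the resulting error must be bounded by $A$. The next lemma does this.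

\begin{lemma}\label{lem:E}
Let $k,n\ge1$, $N=2^k$, and $L_k=\{l\ge0:\ l<N\le l+n<2N\}$. Let
\[
E_{l,i}=(l+1)^{-1/4}\psi_k(i+l+n)(i+1)^{-1/4},\qquad l\in L_k,\ 0\le i<N .
\]
Then $\|E\|\le C_2n^{1/4}$, where $C_2=2^{5/4}C_0\kappa^2$ and $\kappa=(1-2^{-1/4})^{-1}$.
\end{lemma}

\begin{proof}
The set $L_k$ is an interval, and it is empty if $n\ge2N$. We use $\sum_{s\le k}2^{s/4}\le\kappa N^{1/4}$ and $\sum_{s\ge0}2^{-s/4}\le\kappa$. We split $E$ into blocks on which the weights are almost constant; each block is a matrix from Lemma~\ref{lem:RS} multiplied on both sides by diagonal matrices, and $\|E\|$ is at most the sum of the norms of the blocks.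

\emph{Case $N/2\le n<2N$.} Split according to $i+1\in[2^s,2^{s+1})$ and $l+1\in[2^t,2^{t+1})$ with $0\le s,t\le k$. The block has norm at most $2^{-s/4-t/4}C_0(2^{s/2}+2^{t/2})=C_0(2^{s/4}2^{-t/4}+2^{t/4}2^{-s/4})$. Summing over $s,t$ gives $\|E\|\le2C_0\kappa^2N^{1/4}\le2C_0\kappa^2(2n)^{1/4}$.

\emph{Case $1\le n<N/2$.} The previous bound $N^{1/4}$ is now too large, but $L_k$ is short and far from $0$: $L_k\subset[N-n,N-1]$, so $|L_k|\le n$ and $(l+1)^{-1/4}\le(N/2)^{-1/4}$ on $L_k$. Splitting only in $i$,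
\[
\|E\|\le(N/2)^{-1/4}\sum_{s\le k}2^{-s/4}C_0\big(2^{s/2}+n^{1/2}\big)\le2^{1/4}C_0\kappa\big(1+n^{1/2}N^{-1/4}\big)\le2^{5/4}C_0\kappa\,n^{1/4},
\]
because $n^{1/2}N^{-1/4}\le n^{1/4}$ and $1\le n^{1/4}$.
\end{proof}

The cancellation in the signs is needed here. If all signs were $+1$ and $n=N$, the entries with $i,l<N/2$ would form a rank one matrix of norm $\sum_{i<N/2}(i+1)^{-1/2}\ge(N/2)^{1/2}$.

\begin{lemma}\label{lem:growth}
The operator $T$ extends boundedly to $\mathcal H$, and $\|T^n\|\le C(n+1)^{1/4}$ for all $n\ge0$, with $C=(1+2C_2^2)^{1/2}$.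
\end{lemma}

\begin{proof}
Let $n\ge1$ and let $v$ be finitely supported. We use $i+n+1\le(i+1)(n+1)$ twice. First, it gives $A(T^nv)=\sum_{k,i}(i+n+1)^{1/2}|v_i^k|^2\le(n+1)^{1/2}A(v)$. Next, $\beta_l^k(T^nv)=\beta_{l+n}^k(v)$, so
\[
\tilde\beta_l(T^nv)=\tilde\beta_{l+n}(v)+\rho_l,\qquad\rho_l=\sum_{k:\ l<2^k\le l+n}\beta_{l+n}^k(v).
\]
The second use is $(l+1)^{-1/2}\le(n+1)^{1/2}(l+n+1)^{-1/2}$, which gives $\sum_l(l+1)^{-1/2}|\tilde\beta_{l+n}(v)|^2\le(n+1)^{1/2}B(v)$.

Since $\beta_{l+n}^k=0$ when $l+n\ge2^{k+1}$, at most one $k$ contributes to $\rho_l$, namely the one with $l\in L_k$. Therefore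
\[
\sum_l(l+1)^{-1/2}|\rho_l|^2=\sum_k\sum_{l\in L_k}(l+1)^{-1/2}|\beta_{l+n}^k(v)|^2 .
\]
For $l\in L_k$ we have $l+n\ge2^k$, so $\psi_k(i+l+n)=0$ for $i\ge2^k$, and $(l+1)^{-1/4}\beta_{l+n}^k(v)=\sum_{i<2^k}E_{l,i}(i+1)^{1/4}v_i^k$. By Lemma~\ref{lem:E} the inner sum is at most $C_2^2n^{1/2}\sum_i(i+1)^{1/2}|v_i^k|^2$, and the double sum is at most $C_2^2n^{1/2}A(v)$. Altogether
\[
\|T^nv\|^2\le(n+1)^{1/2}\big(A(v)+2B(v)+2C_2^2A(v)\big)\le(1+2C_2^2)(n+1)^{1/2}\|v\|^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]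
By Lemma~\ref{lem:growth} it remains to show that $T$ violates \eqref{eq:criterion}. Let $\Phi_k=2^{-k}\sum_{2^k\le j<2^{k+1}}\varepsilon_jz^j$, and for $J\ge1$ let $\Phi\in M_J[z]$ have first row $(\Phi_1,\dots,\Phi_J)$ and all other rows zero. Then $\Phi(0)=0$.

\emph{Lower bound for $\|\Phi(T)\|$.} We have $\tilde\beta_l(\delta_0^k)=0$ for all $l$: it equals $\psi_k(l)=0$ if $l<2^k$, and the cutoff removes it otherwise. So the vectors $\delta_0^k$, $k\ge1$, are orthonormal in $\mathcal H$. Also $|\tilde\beta_0(v)|\le B(v)^{1/2}\le\|v\|$, and $\tilde\beta_0(\Phi_k(T)\delta_0^k)=2^{-k}\sum_{2^k\le j<2^{k+1}}\varepsilon_j\psi_k(j)=1$. With $e_1,\dots,e_J$ the standard basis of $\mathbb C^J$, the operator $\Phi(T)$ sends the unit vector $J^{-1/2}\sum_ke_k\otimes\delta_0^k$ to $J^{-1/2}e_1\otimes\sum_k\Phi_k(T)\delta_0^k$. Hence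
\[
\|\Phi(T)\|\ge J^{-1/2}\Big|\tilde\beta_0\Big(\sum_{k=1}^J\Phi_k(T)\delta_0^k\Big)\Big|=J^{1/2}.
\]

\emph{Upper bound for $\delta(\Phi)$.} Fix $\zeta$ and let $c_m^k=(\Phi_k)_{\ge m}(\zeta)$. It is $2^{-k}$ times a sum of $\varepsilon_j\zeta^j$ over an interval of length at most $2^k$, so $|c_m^k|\le C_02^{-k/2}$ by \eqref{eq:RS}, and $c_m^k=0$ for $m\ge2^{k+1}$. The tails of different scales are almost orthogonal:
\[
\sum_{m\ge1}|c_m^k|\,|c_m^{k'}|\le2^{\min(k,k')+1}C_0^2\,2^{-(k+k')/2}=2C_0^2\,2^{-|k-k'|/2}.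
\]
For $a\in\mathbb C^J$, \eqref{eq:tails} and $|a_k||a_{k'}|\le\frac12(|a_k|^2+|a_{k'}|^2)$ give
\[
\big\|\Phi^{[\zeta]}a\big\|^2=\sum_{m\ge1}\Big|\sum_ka_kc_m^k\Big|^2\le2C_0^2\sum_{k,k'}|a_k||a_{k'}|2^{-|k-k'|/2}\le2C_0^2\sum_{d\in\mathbb Z}2^{-|d|/2}\,|a|^2\le12C_0^2|a|^2,
\]
since $\sum_{d\in\mathbb Z}2^{-|d|/2}=(1+2^{-1/2})/(1-2^{-1/2})<6$. So $\delta(\Phi)\le\sqrt{12}\,C_0$ for every $J$.

If $T$ had a $2$-isometric lifting, Theorem~\ref{thm:criterion} would give $J^{1/2}\le\sqrt{12}\,C_0K$ for all $J$, which is impossible. This $T$ satisfies $\|T^n\|=O(n^\alpha)$ for every $\alpha\ge1/4$, and $\|T^n\|^2/(n+1)\le C^2$. Together with Theorem~\ref{thm:growth}, this gives the remaining assertions.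
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Catalin Badea, Vladimir M\"uller, Laurian Suciu, \emph{High order isometric liftings and dilations}, arXiv:2003.12741 (2020).

\bibitem{Shimorin}
S. Shimorin, J. reine angew. Math. 531 (2001), 147--189.

\end{thebibliography}
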